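\title{Minimal pairs in the effective dense degrees}

\begin{abstract}
An effective dense description of a set of natural numbers is a total function that gives the correct membership bit at every input, except on a set of density $0$, where it outputs a symbol $\square$. Comparing sets by how hard it is to compute descriptions of one from descriptions of the other gives the nonuniform and the uniform effective dense degrees. We prove that both structures contain minimal pairs, which answers a question of Astor, Hirschfeldt, and Jockusch. One pair of sets works for both structures, and it can be taken computable in $0'''$. Moreover, each structure contains $2^{\aleph_0}$ degrees any two of which form a minimal pair.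
\end{abstract}

\section{Introduction}\label{sec:intro}

Consider an algorithm for deciding membership in a set $A\subseteq\omega=\{0,1,2,\dots\}$ that always halts and is never wrong, but may decline to answer on a negligible set of inputs. Negligible is meant in the sense of asymptotic density. We identify $n$ with $\{0,\dots,n-1\}$ and a set with its characteristic function. A set $A$ has \emph{density $1$} if $\lim_n |A\cap n|/n=1$, and \emph{density $0$} if its complement has density $1$, that is, if $|A\cap n|/n\to 0$. Subsets and finite unions of sets of density $0$ have density $0$.

\begin{definition}\label{def:description}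
An \emph{effective dense description} of $A$, or briefly a \emph{description} of $A$, is a total function $f:\omega\to\{0,1,\square\}$ such that $f^{-1}(\square)$ has density $0$ and $f(n)=A(n)$ whenever $f(n)\in\{0,1\}$. The set $A$ is \emph{effectively densely computable} if it has a computable description.
\end{definition}

We call the values $0$ and $1$ \emph{bits} and the value $\square$ a \emph{box}. Every set is a description of itself, so computable sets are effectively densely computable. So is every set of powers of $2$, whatever its Turing degree: output $\square$ at the powers of $2$ and $0$ elsewhere. To compare two sets we ask what can be recovered from one of them after an arbitrary set of bits of density $0$ has been visibly erased.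

\begin{definition}\label{def:reducible}
A set $A$ is \emph{nonuniformly effectively densely reducible} to $B$ if every description of $B$ computes a description of $A$. It is \emph{uniformly effectively densely reducible} to $B$ if there is a single Turing functional $\Phi$ such that $\Phi^f$ is a description of $A$ for every description $f$ of $B$. We usually omit the words ``effectively densely''.
\end{definition}

Both relations are reflexive and transitive, and their equivalence classes, ordered by reducibility, are the \emph{nonuniform} and the \emph{uniform effective dense degrees}. An effectively densely computable set is uniformly reducible to every set by a functional that ignores its oracle, and a set that is reducible in either sense to an effectively densely computable set is itself effectively densely computable. So in both structures the least degree consists of the effectively densely computable sets. A \emph{minimal pair} is a pair of degrees $\mathbf a,\mathbf b$, neither of them the least degree, such that the least degree is the only degree $\mathbf c$ with $\mathbf c\le\mathbf a$ and $\mathbf c\le\mathbf b$. A minimal pair consists of two sets that carry information but have none in common. The following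 question of Astor, Hirschfeldt, and Jockusch appears in \cite{Hirschfeldt}.

\begin{quote}
\emph{Are there minimal pairs in the (nonuniform or uniform) effective dense degrees?}
\end{quote}

The Turing degrees suggest the answer yes, so let us see where the finite extension construction of a minimal pair of Turing degrees breaks down. There, given functionals $\Phi,\Psi$ and finite initial segments $\sigma,\tau$ of the sets $A,B$ under construction, one asks for extensions $\sigma',\tau'$ and a number $m$ such that $\Phi^{\sigma'}(m)$ and $\Psi^{\tau'}(m)$ converge to different values. If they exist, one adopts them, and $\Phi^A\neq\Psi^B$. If not, and $\Phi^A=\Psi^B=C$, then $C$ is computable: search for any extension $\sigma'$ of $\sigma$ on which $\Phi^{\sigma'}(m)$ converges; the value must agree with $\Psi^B(m)=C(m)$. Two descriptions of the same set $C$, however, need not be equal; only opposite bits contradict each other. If opposite bits never occur, then a bit found by the search is correct at those $m$ where the second description gives a bit, and it may be wrong where the second description gives a box. These errors have density $0$, but they are unmarked, and unmarked errors are what a description may not have: the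 constant function $0$ errs only on a set of density $0$ about \emph{every} set of density $0$. In addition, the search may return $\square$ far too often. Section~\ref{sec:covers} shows that common lower bounds are indeed easy to come by, which could suggest the answer no.

The answer is yes in both structures. Call $E\subseteq\omega$ \emph{sparse} if $0\notin E$ and $E$ has at most one element in each \emph{block} $[2^j,2^{j+1})$. Then $|E\cap 2^i|\le i$, so $|E\cap n|\le 1+\log_2 n$ for $n\ge1$, and $E$ has density $0$. For any $E\subseteq\omega$ let
\[
f_E(n)=\begin{cases}\square&\text{if }n\in E,\\ 0&\text{if }n\notin E.\end{cases}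
\]
If $A\subseteq E$ and $E$ is sparse, then $f_E$ is a description of $A$.

\begin{theorem}\label{thm:pair}
There are sparse sets $A_0,A_1$, neither effectively densely computable, such that every set $C$ that is nonuniformly effectively densely reducible to both is effectively densely computable. Hence there is a minimal pair in the nonuniform effective dense degrees, and there is a minimal pair in the uniform effective dense degrees.
\end{theorem}

The second sentence follows from the first. The degrees of $A_0$ and $A_1$ are not least in either structure, and a set uniformly reducible to both is also nonuniformly reducible to both, so the same two sets serve in both structures. The construction can be spread over a binary tree, and its complexity can be bounded. Here $0'''$ is the third Turing jump of the empty set.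

\begin{theorem}\label{thm:family}
There are sparse sets $A_X$ $(X\in 2^\omega)$, none effectively densely computable, with $A_X\le_T X\oplus 0'''$, such that the following holds for all $X\neq Y$: if $f_E$ computes a description of $C$ for every sparse $E\supseteq A_X$ and for every sparse $E\supseteq A_Y$, then $C$ is effectively densely computable. Consequently, each of the two structures contains a family of $2^{\aleph_0}$ degrees any two of which form a minimal pair, and the sets in Theorem~\ref{thm:pair} can be taken computable in $0'''$.
\end{theorem}

The sets $A_0$ and $A_1$ are built so that an element of one is never close to an element of the other, on a scale fixed during the construction. Section~\ref{sec:model} shows in a model case why this yields computable descriptions of common lower bounds, and lists the three ways in which the general case is harder. Sections~\ref{sec:category}, \ref{sec:states} and \ref{sec:main} deal with these in turn, and Sections~\ref{sec:pair} and \ref{sec:family} prove the theorems.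

\medskip
\noindent\emph{Conventions.} We let $\varphi_0,\varphi_1,\dots$ list the partial computable functions and $\Phi_0,\Phi_1,\dots$ list the Turing functionals with oracles in $\{0,1,\square\}^\omega$. An output of a functional outside $\{0,1,\square\}$ counts as divergence. A function $f$ computes a function $h:\omega\to\{0,1,\square\}$ if and only if $h=\Phi_e^f$ for some $e$. A convergent computation takes finitely many steps and queries finitely many oracle values, and it is unchanged if the oracle is altered elsewhere. Throughout, $\delta$ is a positive rational and $N$ is a positive integer.

\section{Sets of density zero and their covers}\label{sec:covers}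

For a set of density $0$, descriptions are interchangeable with small supersets. A \emph{cover} of $A$ is a set $E\supseteq A$ of density $0$.

\begin{lemma}\label{lem:covers}
Let $A$ have density $0$.
\begin{enumerate}
\item[(1)] If $E$ is a cover of $A$, then $f_E$ is a description of $A$.
\item[(2)] If $f$ is a description of $A$, then $E_f=\{n:f(n)\neq0\}$ is a cover of $A$.
\end{enumerate}
Hence $A$ is effectively densely computable if and only if it has a computable cover.
\end{lemma}

\begin{proof}
(1) The boxes of $f_E$ form the set $E$, and $f_E(n)=0$ implies $n\notin A$. (2) If $f(n)=0$ then $n\notin A$, so $A\subseteq E_f$. Also $E_f=f^{-1}(\square)\cup f^{-1}(1)\subseteq f^{-1}(\square)\cup A$, which has density $0$.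
\end{proof}

\begin{example}\label{ex:shift}
Let $A_0,A_1$ have density $0$. A cover of $A_0$ covers every subset of $A_0$, so $f\mapsto f_{E_f}$ uniformly reduces every subset of $A_0$ to $A_0$. In particular $A_0\cap A_1$ is uniformly reducible to both sets. Since $E+1=\{x+1:x\in E\}$ has density $0$ when $E$ does, the map $f\mapsto f_{E_f+1}$ reduces every subset of $A_1+1$ to $A_1$, so $A_0\cap(A_1+1)$ is below both sets too. For $A_0,A_1$ to form a minimal pair, all such sets must have computable covers. The simplest way to arrange this is to make them finite, by keeping the elements of $A_0$ away from those of $A_1$.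
\end{example}

Keeping elements apart does not conflict with the other requirement. By Lemma~\ref{lem:covers}, to make a set of density $0$ not effectively densely computable we need only give it one element outside each computable set of density $0$, and such an element can be taken as large as we like. We let $\varphi_e(x)=0$ mean that $\varphi_e(x)$ converges with value $0$.

\begin{lemma}\label{lem:diagonal}
Let $A$ be sparse. Suppose that for every $e$ such that $\varphi_e(x)=0$ for infinitely many $x$, there is $x\in A$ with $\varphi_e(x)=0$. Then $A$ is not effectively densely computable.
\end{lemma}

\begin{proof}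
Otherwise $A$ has a computable cover $E$, with characteristic function $\varphi_e$ say. Since $E$ has density $0$, its complement is infinite, so some $x\in A$ has $\varphi_e(x)=0$. This contradicts $A\subseteq E$.
\end{proof}

Among all covers we use only the sparse ones. The elements of a sparse cover $E$ of $A$ that are not in $A$ are \emph{fake} elements, and the oracle $f_E$ does not tell them from the true ones. Sparseness has two properties that density $0$ lacks or does not make explicit. First, the union of an increasing chain of sparse sets is sparse, so a cover built by finite extensions has density $0$ with no further effort; a chain of arbitrary finite sets may have union $\omega$. Second, sparse sets can be glued at powers of $2$: if $E,E'$ are sparse and $L$ is a power of $2$, then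
\begin{equation}\label{eq:glue}
(E\cap L)\cup(E'\setminus L)\ \text{ is sparse,}
\end{equation}
because each block lies inside $[0,L)$ or is disjoint from it.

\section{A model case}\label{sec:model}

The idea is already visible when the two reductions behave uniformly well on all sparse oracles.

\begin{proposition}\label{prop:model}
Let $\Psi_0,\Psi_1$ be functionals and $u,\nu$ computable functions such that, for all sparse sets $E,E'$, all $i\in\{0,1\}$, and all $m$ and $\delta$:
\begin{enumerate}
\item[(a)] $\Psi_i^{f_E}(m)$ converges and queries only numbers below $u(m)$;
\item[(b)] $|\{m<n:\Psi_i^{f_E}(m)=\square\}|\le\delta n$ for all $n\ge\nu(\delta)$;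
\item[(c)] $\Psi_0^{f_E}(m)$ and $\Psi_1^{f_{E'}}(m)$ are not opposite bits.
\end{enumerate}
Then there are computable functions $h$ and $g$ with the following property. If $A_0,A_1$ are sparse, $\max(x_0,x_1)>g(\min(x_0,x_1))$ for all $x_0\in A_0$ and $x_1\in A_1$, and $\Psi_i^{f_{A_i}}$ is a description of $C$ for $i=0,1$, then $h$ is a description of $C$.
\end{proposition}

\begin{proof}
On input $m$ we do not know $A_0$ or $A_1$, so we try all possibilities for their initial segments up to a length $2^j$ much smaller than $m$, and pretend that there are no further elements. Let $\gamma_j=\prod_{k<j}(2^k+1)$ be the number of sparse subsets of $[0,2^j)$. Choose a computable sequence $n_1<n_2<\cdots$ with $n_j\ge\nu(2^{-j}/2\gamma_j)$. Put $h(m)=\square$ for $m<n_1$. For $n_j\le m<n_{j+1}$, compute the $2\gamma_j$ values $\Psi_i^{f_q}(m)$ with $i\in\{0,1\}$ and $q\subseteq[0,2^j)$ sparse. If one of them is a box, let $h(m)=\square$. Otherwise, by (c), each value with $i=0$ equals each value with $i=1$, so all values are the same bit, and we let $h(m)$ be this bit.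

\emph{Few boxes.} If $n>n_j$, then by (b) each of the $2\gamma_j$ functions $\Psi_i^{f_q}$ has at most $2^{-j}n/2\gamma_j$ boxes below $n$, so $h$ has at most $2^{-j}n$ boxes in $[n_j,n_{j+1})\cap n$. Hence $|h^{-1}(\square)\cap n|\le n_k+\sum_{j\ge k}2^{-j}n=n_k+2^{1-k}n$ for every $k\ge1$, and $h^{-1}(\square)$ has density $0$.

\emph{No errors.} Let $g(0)=0$, and for $2^j\le x<2^{j+1}$ let $g(x)$ be the maximum of $x$ and the numbers $u(m)$ with $m<n_{j+1}$. Let $n_j\le m<n_{j+1}$ with $h(m)$ a bit. If both $A_0$ and $A_1$ had elements $x_0,x_1$ in $[2^j,u(m))$, then $\min(x_0,x_1)\ge2^j$ would give $g(\min(x_0,x_1))\ge u(m)>\max(x_0,x_1)$, against the hypothesis. So some $A_i$ has no element in $[2^j,u(m))$. Then $q=A_i\cap2^j$ agrees with $A_i$ below $u(m)$, so the bit $h(m)=\Psi_i^{f_q}(m)$ equals $\Psi_i^{f_{A_i}}(m)$, which is $C(m)$.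
\end{proof}

For a concrete instance, take $\Psi_0^f(m)=f(m)$, and $\Psi_1^f(m)=f(m-1)$ for $m\ge1$ with $\Psi_1^f(0)=\square$. On oracles $f_E$ these are the reductions of $A_0\cap(A_1+1)$ from Example~\ref{ex:shift}. Here $u(m)=m+1$, hypothesis (b) follows from $|E\cap n|\le1+\log_2n$, and (c) holds because the output $1$ never occurs. If $n_j>2^j$, then all values computed for $m\in[n_j,n_{j+1})$ are $0$, so $h(m)=0$ for $m\ge n_1$. This is correct when no $m\in A_0$ has $m-1\in A_1$, and $g(x)=x+1$ already ensures that. We do not know which of the two sets is empty near $m$, and the answer may change with $m$; we only know that one of them is, and we consult both sides.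

Hypothesis (c) is where fake elements enter. Suppose (c) fails for $E,E',m$, and let $L\ge u(m)$ be a power of $2$. Build $A_0,A_1$ with no elements below $L$. By \eqref{eq:glue}, $(E\cap L)\cup A_0$ and $(E'\cap L)\cup A_1$ are sparse covers of $A_0$ and $A_1$, and on them $\Psi_0$ and $\Psi_1$ give opposite bits at $m$. So $\Psi_0,\Psi_1$ cannot produce descriptions of one set $C$ from all sparse covers. We have defeated the pair by waiting, without putting any element into $A_0$ or $A_1$.

The general case differs from the model in three ways.
\begin{enumerate}
\item[(1)] A nonuniform reduction provides a functional for each cover separately. A category argument (Section~\ref{sec:category}) yields one functional that works, in a weakened sense, on the sparse covers of $A_i$ that extend a given string.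
\item[(2)] This functional is known to behave well only on covers of $A_i$, and a computable $h$ cannot recognize these. We build $A_i$ so that bad behavior on arbitrary sparse strings is also realized on covers of $A_i$ (Section~\ref{sec:states} and the first part of Section~\ref{sec:main}).
\item[(3)] Even then there are no bounds $u$ and $\nu$. Convergence must be found by searching through extensions with fake elements, and the point from which boxes are rare must be guessed (second part of Section~\ref{sec:main}). The function $h$ stays computable, but $g$ depends on when the guesses settle, and we obtain it only from the halting problem.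
\end{enumerate}

\section{One functional for many covers}\label{sec:category}

A \emph{sparse string} is a binary string $s$ whose length $|s|$ is a power of $2$ (possibly $1$) and which is the characteristic string of a sparse subset of $[0,|s|)$. We identify $s$ with that subset when writing $\subseteq$, $\cup$ or $f_s$, and we write $s\preceq t$ if the string $t$ extends the string $s$. Let $\mathcal S$ be the set of sparse strings. For a sparse set $A$, finite or infinite, let
\[
\mathcal S_A=\{s\in\mathcal S: A\cap|s|\subseteq s\}.
\]
For $s\in\mathcal S_A$ and a power of two $L\ge|s|$, let $s[A,L]$ be the string of length $L$ of the set $s\cup(A\cap[|s|,L))$. By \eqref{eq:glue} it is sparse, and $s\preceq s[A,L]\in\mathcal S_A$.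

For $s\in\mathcal S$ we write $\Phi_e^s(m){\downarrow}=v$ if $m<|s|$ and the computation of $\Phi_e$ on input $m$ with oracle $f_s$ halts within $|s|$ steps, queries only numbers below $|s|$, and outputs $v\in\{0,1,\square\}$. This relation is decidable, and it persists when $s$ is extended. If $s$ is an initial segment of a sparse set $E$ and $\Phi_e^s(m){\downarrow}=v$, then $\Phi_e^{f_E}(m)=v$. Conversely, if $\Phi_e^{f_E}(m)=v$, then $\Phi_e^s(m){\downarrow}=v$ for all sufficiently long $s\in\mathcal S$ that are initial segments of $E$.

A finite string cannot show that the boxes of $\Phi_e^{f_E}$ fail to have density $0$, but it can show one instance of the failure. A string $s\in\mathcal S$ is \emph{$(e,\delta,N)$-heavy} if there is $n\ge N$ such that $\Phi_e^s(m){\downarrow}$ for all $m<n$ and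
\[
|\{m<n:\Phi_e^s(m)=\square\}|>\delta n .
\]
Such an $n$ is at most $|s|$, so heaviness is decidable, and it persists when $s$ is extended.

\begin{definition}\label{def:good}
Let $A$ be sparse and $C\subseteq\omega$. A pair $(e,p)$ is \emph{good for $(A,C)$} if $p\in\mathcal S_A$ and the following hold for every $q\succeq p$ in $\mathcal S_A$.
\begin{enumerate}
\item[(G1)] If $\Phi_e^q(m){\downarrow}$, then $\Phi_e^q(m)\in\{C(m),\square\}$.
\item[(G2)] For every $m$ there is $r\succeq q$ in $\mathcal S_A$ with $\Phi_e^r(m){\downarrow}$.
\item[(G3)] For every $\delta$ there are $r\succeq q$ in $\mathcal S_A$ and $N$ such that no extension of $r$ in $\mathcal S_A$ is $(e,\delta,N)$-heavy.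
\end{enumerate}
\end{definition}

The three conditions correspond to the three demands on a description: correctness, totality, and few boxes. Correctness holds outright above $p$, while the other two hold only after a further extension.

\begin{lemma}\label{lem:category}
Let $A$ be sparse, and suppose that $f_E$ computes a description of $C$ for every sparse $E\supseteq A$. Then some pair $(e,p)$ is good for $(A,C)$. The hypothesis holds in particular if $C$ is nonuniformly reducible to $A$.
\end{lemma}

\begin{proof}
The last sentence holds because each such $f_E$ is a description of $A$. Suppose no pair is good. We build a chain $p_0\preceq p_1\preceq\cdots$ in $\mathcal S_A$ whose union is a cover that defeats every $\Phi_e$. Let $p_0$ be the sparse string of length $1$, which lies in $\mathcal S_A$ because $0\notin A$. Each $e$ is treated at one step. When it is treated, with current string $p$, the pair $(e,p)$ is not good, so one of (G1)--(G3) fails for some $q\succeq p$ in $\mathcal S_A$. We extend the current string to $q$ and record one of the following.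
\begin{enumerate}
\item[(1)] For some $m$, $\Phi_e^q(m)$ converges to the bit $1-C(m)$.
\item[(2)] For some $m$, no $r\succeq q$ in $\mathcal S_A$ has $\Phi_e^r(m){\downarrow}$.
\item[(3)] For some $\delta$, every $r\succeq q$ in $\mathcal S_A$ has, for every $N$, an $(e,\delta,N)$-heavy extension in $\mathcal S_A$.
\end{enumerate}
In case (3) we reserve one later step for each $N=1,2,\dots$, at which we extend the current string to an $(e,\delta,N)$-heavy string in $\mathcal S_A$; this is possible because the current string then extends $q$ and lies in $\mathcal S_A$. At infinitely many further steps we replace the current string $p$ by $p[A,2|p|]$, so that the lengths tend to infinity.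

Let $E=\bigcup_kp_k$. It is sparse, and $E\supseteq A$ because $A\cap|p_k|\subseteq p_k$ for all $k$. In case (1), $\Phi_e^{f_E}(m)$ is a wrong bit. In case (2), $\Phi_e^{f_E}(m)$ diverges, since otherwise $\Phi_e^{p_k}(m){\downarrow}$ for some $p_k\succeq q$. In case (3), for every $N$ there is $n\ge N$ such that $\Phi_e^{f_E}$ has more than $\delta n$ boxes below $n$, so its boxes do not have density $0$. Thus no $\Phi_e^{f_E}$ is a description of $C$, contrary to the hypothesis.
\end{proof}

There are only countably many tuples $(e_0,p_0,e_1,p_1)$. So it suffices to build $A_0,A_1$ such that, for each tuple, every $C$ with $(e_i,p_i)$ good for $(A_i,C)$ on both sides is effectively densely computable.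

\section{States, waiting, and faithful sets}\label{sec:states}

At any point of the construction we have decided finite parts of $A_0$ and $A_1$ and promised a separation for all later elements.

\begin{definition}\label{def:state}
A \emph{state} is a tuple $(\alpha_0,\alpha_1,\ell,g)$ where $\ell$ is a power of $2$, the sets $\alpha_0,\alpha_1\subseteq[0,\ell)$ are sparse, and $g:\omega\to\omega$ satisfies $g(x)\ge x$ for all $x$. A pair $(A_0,A_1)$ of sparse sets \emph{obeys} this state if $A_i\cap\ell=\alpha_i$ for $i=0,1$ and
\[
\max(x_0,x_1)>g(\min(x_0,x_1))\quad\text{for all }x_0\in A_0\setminus\ell,\ x_1\in A_1\setminus\ell .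
\]
A state can be changed by three \emph{moves}.
\begin{itemize}
\item \emph{Wait:} replace $\ell$ by a larger power of $2$.
\item \emph{Tighten:} replace $g$ by a function $g'\ge g$ (pointwise).
\item \emph{Add:} put some $x\ge\ell$ into exactly one of $\alpha_0,\alpha_1$, and then replace $\ell$ by a power of $2$ greater than $g(x)$.
\end{itemize}
\end{definition}

Each move produces a state. For the third move, sparseness is preserved by \eqref{eq:glue} (note $x\geq\ell\ge1$), and the new $\ell$ exceeds $g(x)\ge x$, so it exceeds $x$ and the old $\ell$.

\begin{lemma}\label{lem:obey}
Let $S_0,S_1,\dots$ be states, each obtained from the previous one by finitely many moves, with unbounded $\ell$-components. For $i=0,1$ let $A_i$ be the union of the $\alpha_i$-components. Then $(A_0,A_1)$ obeys every $S_k$.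
\end{lemma}

\begin{proof}
The sets $A_i$ are unions of chains of sparse sets, so they are sparse. Let $S_k=(\alpha_0,\alpha_1,\ell,g)$. Elements added after $S_k$ are at least $\ell$, so $A_i\cap\ell=\alpha_i$. Let $x_0\in A_0\setminus\ell$ and $x_1\in A_1\setminus\ell$. They enter $A_0$ and $A_1$ by two distinct moves after $S_k$. Let $z$ be the one added first and $z'$ the other. When $z$ is added, the current function is at least $g$, so the new length exceeds $g(z)$, and $z'$ is at least that length. Thus $z'>g(z)\ge z$, so $z$ is the minimum, $z'$ is the maximum, and the inequality holds.
\end{proof}

The use of waiting is the following observation. If $\alpha\subseteq[0,\ell^*)$ and $A$ are sparse, then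
\begin{equation}\label{eq:wait}
A\cap\ell^*=\alpha\ \text{ implies that }\ \mathcal S_A\text{ and }\mathcal S_\alpha\text{ contain the same strings of length at most }\ell^*,
\end{equation}
since $A\cap|s|=\alpha\cap|s|$ for such a string $s$. So any single string $s\in\mathcal S_\alpha$ can be made a member of $\mathcal S_A$ by waiting until $\ell\ge|s|$. One string $q$ witnesses a failure of (G1), and one string $q$ above which $\Phi_e$ never converges at $m$ witnesses a failure of (G2). For (G3) one wait is not enough: its failure asks for heavy strings in $\mathcal S_A$ above every $r\succeq q$ in $\mathcal S_A$ and for every $N$. We therefore wait infinitely often, once for each $r$ and $N$.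

\begin{definition}\label{def:task}
A \emph{task} is a tuple $(e,\delta,N,r)$ with $r\in\mathcal S$. A sparse set $A$ \emph{meets} it if the following implication holds: if $r\in\mathcal S_A$ and every $r'\succeq r$ in $\mathcal S$ has an $(e,\delta,N)$-heavy extension in $\mathcal S$, then $r$ has an $(e,\delta,N)$-heavy extension in $\mathcal S_A$. A sparse set is \emph{faithful} if it meets every task.
\end{definition}

\begin{lemma}\label{lem:task}
Let $\ell$ be a power of $2$, let $\alpha\subseteq[0,\ell)$ be sparse, and let a task $(e,\delta,N,r)$ be given. There is a power of two $\ell'\ge\ell$ such that every sparse $A$ with $A\cap\ell'=\alpha$ meets the task.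
\end{lemma}

\begin{proof}
Replacing $\ell$ by $\max(\ell,|r|)$, we may assume $\ell\ge|r|$. If $r\notin\mathcal S_\alpha$, let $\ell'=\ell$; then $r\notin\mathcal S_A$ by \eqref{eq:wait}, and the implication holds vacuously. Otherwise let $r'=r[\alpha,\ell]$, so that $\alpha\subseteq r'$. If $r'$ has an $(e,\delta,N)$-heavy extension $s\in\mathcal S$, let $\ell'=|s|$. Then $\alpha\subseteq s$, so $s\in\mathcal S_\alpha$, and $s\in\mathcal S_A$ by \eqref{eq:wait}; the conclusion of the implication holds. If $r'$ has no such extension, let $\ell'=\ell$; the hypothesis of the implication fails at $r'$.
\end{proof}

\section{The Main Lemma}\label{sec:main}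

\begin{lemma}[Main Lemma]\label{lem:main}
Let $(\alpha_0,\alpha_1,\ell,g)$ be a state, and let $e_0,e_1\in\omega$ and $p_0,p_1\in\mathcal S$. There are a power of two $\ell^*\ge\ell$, a function $g^*\ge g$, and a computable function $h$ with the following property. If $(A_0,A_1)$ obeys $(\alpha_0,\alpha_1,\ell^*,g^*)$, both $A_0$ and $A_1$ are faithful, and $(e_i,p_i)$ is good for $(A_i,C)$ for $i=0,1$, then $h$ is a description of $C$.
\end{lemma}

The proof occupies this section. Replacing $\ell$ by a larger power of $2$, we assume $\ell\ge|p_0|,|p_1|$. Write $\Psi_i=\Phi_{e_i}$ and
\[
\mathcal Q_i=\{q\in\mathcal S: q\succeq p_i,\ |q|\ge\ell,\ \alpha_i\subseteq q\}.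
\]
These are the strings above $p_i$ that we can still make members of $\mathcal S_{A_i}$. The sets $\mathcal Q_i$ are computable and closed under extension in $\mathcal S$, and $\mathcal Q_i\subseteq\mathcal S_{\alpha_i}$. So by \eqref{eq:wait}, if $q\in\mathcal Q_i$, $\ell^*\ge|q|$ and $A_i\cap\ell^*=\alpha_i$, then $q\in\mathcal S_{A_i}$.

\subsection{Four cases in which waiting wins}\label{sub:wait}

In each of the following cases we let $g^*=g$ and choose $\ell^*$ so that no triple $A_0,A_1,C$ satisfies the hypotheses of the lemma. Then any computable $h$ will do. Let $A_0,A_1,C$ denote a triple that supposedly satisfies them.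

\medskip
\noindent\emph{Case 1: $p_i\notin\mathcal S_{\alpha_i}$ for some $i$.} Let $\ell^*=\ell$. Then $p_i\notin\mathcal S_{A_i}$ by \eqref{eq:wait}, so $(e_i,p_i)$ is not good.

\medskip
\noindent\emph{Case 2: there are $i$, $q\in\mathcal Q_i$ and $m$ such that no $r\succeq q$ in $\mathcal S$ has $\Psi_i^r(m){\downarrow}$.} Let $\ell^*=|q|$. Then $p_i\preceq q\in\mathcal S_{A_i}$, and (G2) fails at $q$.

\medskip
\noindent\emph{Case 3: there are $i$, $q\in\mathcal Q_i$ and $\delta$ such that every $r\succeq q$ in $\mathcal S$ has, for every $N$, an $(e_i,\delta,N)$-heavy extension in $\mathcal S$.} Let $\ell^*=|q|$, so that $p_i\preceq q\in\mathcal S_{A_i}$. Let $r\succeq q$ be in $\mathcal S_{A_i}$ and let $N$ be given. Every $r'\succeq r$ in $\mathcal S$ extends $q$, so it has an $(e_i,\delta,N)$-heavy extension in $\mathcal S$. Since $A_i$ meets the task $(e_i,\delta,N,r)$, the string $r$ has an $(e_i,\delta,N)$-heavy extension in $\mathcal S_{A_i}$. As $r$ and $N$ were arbitrary, (G3) fails at $q$.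

\medskip
\noindent\emph{Case 4: there are $q_0\in\mathcal Q_0$, $q_1\in\mathcal Q_1$ and $m$ such that $\Psi_0^{q_0}(m)$ and $\Psi_1^{q_1}(m)$ converge to opposite bits.} Let $\ell^*=\max(|q_0|,|q_1|)$. Then $p_i\preceq q_i\in\mathcal S_{A_i}$ for both $i$, and (G1) says that both bits equal $C(m)$, which is absurd.

\medskip
For the rest of the section we assume that none of these cases holds, and we let $\ell^*=\ell$. Then $p_i\in\mathcal S_{\alpha_i}$, and we have analogues of the hypotheses of Proposition~\ref{prop:model} that no longer mention $A_0$ or $A_1$.
\begin{enumerate}
\item[(a$'$)] For all $i$, $q\in\mathcal Q_i$ and $m$ there is $r\succeq q$ in $\mathcal S$ with $\Psi_i^r(m){\downarrow}$.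
\item[(b$'$)] For all $i$, $q\in\mathcal Q_i$ and $\delta$ there are $r\succeq q$ in $\mathcal S$ and $N$ such that no extension of $r$ in $\mathcal S$ is $(e_i,\delta,N)$-heavy.
\item[(c$'$)] For all $q_0\in\mathcal Q_0$, $q_1\in\mathcal Q_1$ and $m$, the values $\Psi_0^{q_0}(m)$, $\Psi_1^{q_1}(m)$ are not opposite bits.
\end{enumerate}

\subsection{Candidates}\label{sub:candidates}

In the model case a guessed initial segment $q$ was continued by the empty set. Now $\Psi_i$ may diverge on that continuation, so we continue by search. For $r\in\mathcal Q_i$ define strings
\[
r=\tau_i(r,-1)\preceq\tau_i(r,0)\preceq\tau_i(r,1)\preceq\cdots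
\]
by letting $\tau_i(r,m)$ be the first extension $t\in\mathcal S$ of $\tau_i(r,m-1)$, in a fixed computable listing of $\mathcal S$, with $\Psi_i^t(m){\downarrow}$. It exists by (a$'$), because $\mathcal Q_i$ is closed under extension. Let $v_i(r,m)=\Psi_i^{\tau_i(r,m)}(m)$. The functions $\tau_i$ and $v_i$ are computable. We use one increasing chain, and not a separate search for each $m$, so that the values $v_i(r,0),\dots,v_i(r,n-1)$ are all computed by the single string $\tau_i(r,n-1)$, to which (b$'$) applies.

The chain that starts at $q$ itself may produce many boxes; (b$'$) only says that some extension $r$ of $q$ is a good starting point, from some $N$ on. We cannot compute $r$ and $N$, but a wrong guess is eventually seen to be wrong. For $j\ge1$ let $L_j=2^j\ell$ and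
\[
\Gamma_j=\{(i,q): i\in\{0,1\},\ q\in\mathcal Q_i,\ |q|=L_j\}.
\]
This finite set can be computed from $j$. It contains pairs with $i=0$ and pairs with $i=1$, namely $(i,p_i[\alpha_i,L_j])$.

\begin{definition}\label{def:candidate}
A \emph{candidate of level $j$} is a pair $\kappa=(\rho,N)$, where $\rho$ assigns to each $(i,q)\in\Gamma_j$ a string $\rho(i,q)\succeq q$ in $\mathcal S$. The \emph{values of $\kappa$ at $m$} are the $v_i(\rho(i,q),m)$ for $(i,q)\in\Gamma_j$. Let $h_\kappa(m)=\square$ if one of these values is a box, and let $h_\kappa(m)$ be their common value otherwise. Let
\[
U_\kappa(m)=\max\{|\tau_i(\rho(i,q),m)|:(i,q)\in\Gamma_j\}.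
\]
The candidate is \emph{refuted at $n$} if $n\ge N$ and $|h_\kappa^{-1}(\square)\cap n|>2^{-j}n$. It is \emph{sound} if it is refuted at no $n$.
\end{definition}

The common value exists: if all values are bits, then by (c$'$) each value with $i=0$ equals each value with $i=1$, and both kinds occur. The functions $h_\kappa$ and $U_\kappa$ are computable uniformly in $\kappa$, and being refuted at $n$ is decidable.

\begin{lemma}\label{lem:sound}
Every level has a sound candidate.
\end{lemma}

\begin{proof}
Let $\delta=2^{-j}/|\Gamma_j|$. For each $(i,q)\in\Gamma_j$ take $r=\rho(i,q)$ and $N_{i,q}$ as in (b$'$), and let $N$ be the maximum of the $N_{i,q}$. Let $n\ge N$. The string $t=\tau_i(r,n-1)$ extends $r$, so it is not $(e_i,\delta,N_{i,q})$-heavy, and $\Psi_i^t(m){\downarrow}=v_i(r,m)$ for all $m<n$. Hence at most $\delta n$ numbers $m<n$ have $v_i(r,m)=\square$. Summing over $\Gamma_j$ gives $|h_\kappa^{-1}(\square)\cap n|\le|\Gamma_j|\,\delta n=2^{-j}n$.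
\end{proof}

Soundness concerns only the number of boxes. Correctness of the bits holds for every candidate, sound or not, as soon as one of the two sets has a suitable gap.

\begin{lemma}\label{lem:correct}
Let $\kappa=(\rho,N)$ be a candidate of level $j$ with $h_\kappa(m)$ a bit. Let $i\in\{0,1\}$, and let $A$ be sparse with $A\cap\ell=\alpha_i$ and $A\cap[L_j,U_\kappa(m))=\emptyset$. If $(e_i,p_i)$ is good for $(A,C)$, then $h_\kappa(m)=C(m)$.
\end{lemma}

\begin{proof}
Since $p_i\in\mathcal S_A$, the string $q=p_i[A,L_j]$ is defined, and $A\cap L_j\subseteq q$. In particular $\alpha_i=A\cap\ell\subseteq q$, so $(i,q)\in\Gamma_j$. Let $t=\tau_i(\rho(i,q),m)$. Then $t\succeq q\succeq p_i$ and $|t|\le U_\kappa(m)$, so the gap in $A$ gives $A\cap|t|\subseteq A\cap L_j\subseteq q\subseteq t$. Thus $t\in\mathcal S_A$, and (G1) gives $\Psi_i^t(m)\in\{C(m),\square\}$. But $\Psi_i^t(m)$ is one of the values of $\kappa$ at $m$, so it is the bit $h_\kappa(m)$.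
\end{proof}

\subsection{Patching the candidates together}\label{sub:patch}

No single $h_\kappa$ can serve as $h$, for two reasons. Soundness at level $j$ bounds the proportion of boxes by $2^{-j}$ and not by a quantity tending to $0$. And the intervals $[L_j,U_\kappa(m))$ exhaust $[L_j,\infty)$ as $m$ grows, since $U_\kappa(m)>m$, so Lemma~\ref{lem:correct} could apply to all $m$ only if $A_0$ or $A_1$ were finite. So, as in the model case, the level must tend to infinity with the input. The new difficulty is that we must use candidates before we know whether they are sound. An unrefuted candidate of level $j$ that takes over at input $(1-2^{-j})n$ may box every input up to $n$ and then be refuted, and its successors may do the same, so that all of a long interval is boxed by one level. We prevent this by making a candidate appointed at stage $t$ stay idle until after stage $2t$.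

\begin{lemma}\label{lem:patch}
There is a computable procedure that assigns to each $s\in\omega$ either a candidate $\kappa_s$, of level $j(s)$ say, or nothing, with the following properties.
\begin{enumerate}
\item[(1)] For every $j\ge1$ there is $T_j$ such that $\kappa_s$ is defined and $j(s)\ge j$ for all $s\ge T_j$.
\item[(2)] Let $h(s)=h_{\kappa_s}(s)$ if $\kappa_s$ is defined and $h(s)=\square$ otherwise. Then $h^{-1}(\square)$ has density $0$.
\end{enumerate}
\end{lemma}

\begin{proof}
For each $j\ge1$ fix, computably in $j$, a list without repetitions of all candidates of level $j$; it is infinite because $N$ is arbitrary. From stage $j$ on, level $j$ has a \emph{current} candidate and a record $t_j$ of the stage at which it was appointed. At stage $0$ nothing happens and $\kappa_0$ is undefined. Stage $s\ge1$ has three steps.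
\begin{enumerate}
\item[(i)] For each level $j<s$ whose current candidate is refuted at some $n\le s+1$, appoint the next candidate on the list and set $t_j=s$.
\item[(ii)] At level $s$, appoint the first candidate on the list and set $t_s=s$.
\item[(iii)] Call a level $j\le s$ \emph{eligible at $s$} if $s>2t_j$ and $s\ge N$, where $N$ is the number in its current candidate. Let $\kappa_s$ be the current candidate of the largest eligible level, and leave $\kappa_s$ undefined if no level is eligible.
\end{enumerate}
This is computable. A candidate appointed at stage $s$ does not make its level eligible at $s$, so $\kappa_s$ passed the test in step (i):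
\begin{equation}\label{eq:unrefuted}
\kappa_s\text{ is not refuted at any }n\le s+1 .
\end{equation}

(1) Level $j$ moves along its list one entry at a time. It leaves an unsound candidate after finitely many stages, and it never leaves a sound one. By Lemma~\ref{lem:sound} it reaches the first sound candidate on its list and keeps it, so that $t_j$ and $N$ are constant from then on. Let $T_j$ be the least stage at which level $j$ is eligible and its current candidate is sound. Then level $j$ is eligible at every $s\ge T_j$, so $\kappa_s$ is defined and $j(s)\ge j$.

(2) Fix $j\ge1$ and $n\ge T_j$. Let $K$ be the finite set of candidates of the form $\kappa_s$ with $s<n$, and for $\kappa\in K$ let $u_\kappa=1+\max\{s<n:\kappa_s=\kappa\}$. Let $\kappa=(\rho,N)\in K$ have level $k$. Since its level was eligible at stage $u_\kappa-1$, we have $u_\kappa>N$, and $\kappa$ is not refuted at $u_\kappa$ by \eqref{eq:unrefuted}. Therefore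
\[
|\{s<n:\kappa_s=\kappa,\ h(s)=\square\}|\le|h_\kappa^{-1}(\square)\cap u_\kappa|\le2^{-k}u_\kappa .
\]
Let $\kappa,\kappa'\in K$ both have level $k$, with $\kappa'$ appointed later, at stage $t'$. From step (i) of stage $t'$ on, $\kappa$ is not current, so $u_\kappa\le t'$. Also $\kappa_s=\kappa'$ only for $s>2t'$, so $u_{\kappa'}>2t'\ge2u_\kappa$. Hence the numbers $u_\kappa$ at level $k$, in order of appointment, more than double each time and are at most $n$, so their sum is at most $n+n/2+n/4+\cdots=2n$. Every $s$ with $T_j\le s<n$ has $\kappa_s\in K$ of level at least $j$, so
\[
|h^{-1}(\square)\cap n|\le T_j+\sum_{k\ge j}2^{-k}\cdot2n=T_j+2^{2-j}n .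
\]
Thus $\limsup_n|h^{-1}(\square)\cap n|/n\le2^{2-j}$ for every $j$.
\end{proof}

\subsection{The separation function}\label{sub:end}

Let $h$ be as in Lemma~\ref{lem:patch}. For $s$ with $\kappa_s$ defined put $L(s)=L_{j(s)}$ and $U(s)=U_{\kappa_s}(s)$. We want every interval $[L(s),U(s))$ to miss $A_0$ or $A_1$, so we define
\begin{equation}\label{eq:gstar}
g^*(x)=\max\bigl(\{g(x)\}\cup\{U(s):\kappa_s\text{ is defined and }L(s)\le x\}\bigr).
\end{equation}
The maximum is over a finite set: if $L_j>x$, then $L(s)\ge L_j>x$ for all $s\ge T_j$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=1cm]
\draw (0,0) -- (10.6,0);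
\draw (0,1) -- (10.6,1);
\draw[thick] (0,2) -- (6.8,2);
\node[left] at (0,0) {$A_1$};
\node[left] at (0,1) {$A_0$};
\node[left] at (0,2) {$t$};
\draw[dashed] (3,-0.5) -- (3,2.4);
\draw[dashed] (7.6,-0.5) -- (7.6,2.4);
\node[below] at (3,-0.5) {$L(s)$};
\node[below] at (7.6,-0.5) {$U(s)$};
\fill (0.8,0) circle (2pt);
\fill (4.4,0) circle (2pt);
\node[below] at (4.4,-0.05) {$x$};
\draw (8.8,-0.1) -- (8.8,1.1);
\node[below] at (8.8,-0.1) {$g^*(x)$};
\fill (1.9,1) circle (2pt);
\fill (9.9,1) circle (2pt);
\fill (1.9,2) circle (2pt);
\draw[fill=white] (0.9,2) circle (2pt);
\draw[fill=white] (3.9,2) circle (2pt);
\draw[fill=white] (5.8,2) circle (2pt);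
\end{tikzpicture}
\caption{Why the bit $h(s)$ is correct. If the first element $x$ of $A_0\cup A_1$ in $[L(s),U(s))$ lies in $A_1$, then the next element of $A_0$ lies beyond $g^*(x)\ge U(s)$. The value $h(s)$ is computed from several strings of length at most $U(s)$. One of them, $t$, contains the elements of $A_0$ below $L(s)$ (filled dots) together with fake elements (open dots), so it is an initial segment of a sparse cover of $A_0$.}
\label{fig:gap}
\end{figure}

Let $A_0,A_1,C$ satisfy the hypotheses of the Main Lemma for $\ell^*=\ell$ and this $g^*$. The function $h$ is computable, and its boxes have density $0$. Let $h(s)$ be a bit, so that $\kappa_s$ is defined. Suppose there are $x_i\in A_i\cap[L(s),U(s))$ for both $i$. Both are at least $\ell$, and $z=\min(x_0,x_1)\ge L(s)$, so $\max(x_0,x_1)>g^*(z)\ge U(s)$, a contradiction. Hence $A_i\cap[L(s),U(s))=\emptyset$ for some $i$ (Figure~\ref{fig:gap}), and Lemma~\ref{lem:correct} gives $h(s)=h_{\kappa_s}(s)=C(s)$. So $h$ is a description of $C$, and the Main Lemma is proved. \qed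

\begin{remark}\label{rem:hypotheses}
Condition (G2) is used only in Case 2, and (G3) and faithfulness only in Case 3. When Cases 1--4 fail, the proof uses only $p_i\in\mathcal S_{A_i}$, condition (G1), and the separation by $g^*$. The separation cannot be dropped. For the empty state and $\Psi_0=\Psi_1$ the identity functional, take $A_0=A_1=C$ sparse, faithful and not effectively densely computable, as the set $A_0$ of Section~\ref{sec:pair} is. Then (G1)--(G3) hold on both sides with $p_i$ of length $1$, and no computable $h$ describes $C$.
\end{remark}

\section{A minimal pair}\label{sec:pair}

Lemma~\ref{lem:task} and the Main Lemma are carried out by the moves \emph{wait} and \emph{tighten}. Elements are added only to satisfy Lemma~\ref{lem:diagonal}, one at a time and to one set at a time, and they may be arbitrarily large. This is why it costs nothing that $g^*$ grows quickly. We first record what the lemmas give together.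

\begin{proposition}\label{prop:criterion}
Let $A_0,A_1$ be faithful sparse sets. Suppose that for every tuple $(e_0,p_0,e_1,p_1)$ the pair $(A_0,A_1)$ obeys a state $(\alpha_0,\alpha_1,\ell^*,g^*)$ obtained by applying the Main Lemma to some state and this tuple. If $f_E$ computes a description of $C$ for every sparse $E\supseteq A_0$ and every sparse $E\supseteq A_1$, then $C$ is effectively densely computable.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:category} there are pairs $(e_i,p_i)$ good for $(A_i,C)$ for $i=0,1$. The function $h$ given by the Main Lemma for this tuple is a computable description of $C$.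
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pair}]
Start with the state $(\emptyset,\emptyset,1,\mathrm{id})$. List the following countably many requirements in order type $\omega$, and treat them one after another, each time changing the current state $(\alpha_0,\alpha_1,\ell,g)$.
\begin{enumerate}
\item[(R1)] For each $e$ and $i$: if there is $x\ge\ell$ with $\varphi_e(x)=0$, add such an $x$ to $\alpha_i$.
\item[(R2)] For each task and each $i$: replace $\ell$ by the number $\ell'$ of Lemma~\ref{lem:task} for $\alpha_i$.
\item[(R3)] For each tuple $(e_0,p_0,e_1,p_1)$: replace $\ell,g$ by the $\ell^*,g^*$ of the Main Lemma.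
\item[(R4)] For each $k$: wait until $\ell>k$.
\end{enumerate}
Let $A_i$ be the union of the $\alpha_i$. By (R4) and Lemma~\ref{lem:obey}, the pair $(A_0,A_1)$ obeys every state of the construction. In particular $A_i\cap\ell'=\alpha_i$ in the state reached by a step of type (R2), so $A_0$ and $A_1$ are faithful. If $\varphi_e(x)=0$ for infinitely many $x$, then the step (R1) for $e$ and $i$ finds such an $x\ge\ell$ and puts it into $A_i$. So neither set is effectively densely computable, by Lemma~\ref{lem:diagonal}. If $C$ is nonuniformly reducible to both sets, then $f_E$ computes a description of $C$ for every sparse $E\supseteq A_0$ and every sparse $E\supseteq A_1$, and by (R3) Proposition~\ref{prop:criterion} applies. The statement about degrees was derived in Section~\ref{sec:intro}.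
\end{proof}

\section{Continuum many degrees, and the complexity of the construction}\label{sec:family}

Waiting and tightening never harm a promise made for another pair of sets. So finitely many finite sets can share one length $\ell$ and one function $g$, and we can let their number double at each stage.

To bound the complexity we recall the arithmetical hierarchy. A statement is $\Sigma^0_n$ if it has the form $\exists x_1\forall x_2\exists x_3\cdots R$ with $n$ alternating blocks of quantifiers over natural numbers (or other finite objects) and $R$ decidable; it is $\Pi^0_n$ if its negation is $\Sigma^0_n$. By Post's theorem the $n$th jump $0^{(n)}$ decides $\Sigma^0_n$ and $\Pi^0_n$ statements, uniformly in the statement. It can also find a witness $x_1$ for a true $\Sigma^0_n$ statement, by trying each $x_1$ in turn.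

\begin{lemma}\label{lem:effective}
Suppose $g$ is computable in $0'$. Then in the Main Lemma $g^*$ can be taken computable in $0'$, and $0'''$ can compute $\ell^*$ and an index for $g^*$ as a $0'$-computable function from $\alpha_0,\alpha_1,\ell,e_0,p_0,e_1,p_1$ and such an index for $g$.
\end{lemma}

\begin{proof}
The hypothesis of Case 1 is decidable. That of Case 2 has the form $\exists(i,q,m)\,\forall r$, that of Case 3 the form $\exists(i,q,\delta)\,\forall(r,N)\,\exists s$, and that of Case 4 the form $\exists(q_0,q_1,m)$, each followed by a decidable relation. They are $\Sigma^0_2$, $\Sigma^0_3$ and $\Sigma^0_1$, so $0'''$ decides them and finds witnesses, hence $\ell^*$. In these cases $g^*=g$. Suppose all four cases fail. The procedure of Lemma~\ref{lem:patch} is given by a program that can be written down from the finite data. Soundness of a candidate is a $\Pi^0_1$ statement, so $0'$ computes $T_j$ from $j$: run the procedure and stop at the first stage at which level $j$ is eligible and its current candidate is sound. Given $x$, take the least $j\ge1$ with $L_j>x$. As noted after \eqref{eq:gstar}, $g^*(x)$ is the maximum of $g(x)$ and the computable numbers $U(s)$ for those $s<T_j$ with $\kappa_s$ defined and $L(s)\le x$.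 This describes a $0'$-program for $g^*$, obtained computably from the finite data and the index for $g$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family}]
Fix computable lists of all tasks and of all tuples $(e_0,p_0,e_1,p_1)$. Before stage $k$ we have sparse sets $\alpha_\sigma\subseteq[0,\ell)$ for the binary strings $\sigma$ of length $k$, a power of two $\ell$, and a function $g$ with $g(x)\ge x$. We start with $\alpha_{\langle\rangle}=\emptyset$, $\ell=1$, $g=\mathrm{id}$. Stage $k$ consists of the following steps, each applied to the current values.
\begin{enumerate}
\item[(1)] \emph{Split:} let $\alpha_{\sigma0}=\alpha_{\sigma1}=\alpha_\sigma$ for each $\sigma$ of length $k$.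
\item[(2)] For each $\sigma$ of length $k+1$ and each $e\le k$ in turn: if there is $x\ge\ell$ with $\varphi_e(x)=0$, put such an $x$ into $\alpha_\sigma$, and into no other set, and then replace $\ell$ by a power of $2$ greater than $g(x)$.
\item[(3)] For each $\sigma$ of length $k+1$ and each of the first $k$ tasks in turn: replace $\ell$ by the number $\ell'$ of Lemma~\ref{lem:task} for $\alpha_\sigma$.
\item[(4)] For each ordered pair of distinct $\sigma,\tau$ of length $k+1$ and each of the first $k$ tuples in turn: apply the Main Lemma to the state $(\alpha_\sigma,\alpha_\tau,\ell,g)$ and replace $\ell,g$ by $\ell^*,g^*$.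
\item[(5)] Double $\ell$.
\end{enumerate}
For $X\in2^\omega$ let $A_X$ be the union over $k$ of the final values of $\alpha_{X\upharpoonright(k+1)}$, reached at the end of stage $k$. An element added at some moment is at least the value of $\ell$ at that moment. So the sets $\alpha_\sigma$ stay sparse, $A_X$ is sparse, and at every moment of stage $k$ after the split the current values satisfy
\begin{equation}\label{eq:tree}
A_X\cap\ell=\alpha_{X\upharpoonright(k+1)} .
\end{equation}
Each task is treated for $X\upharpoonright(k+1)$ at all large stages $k$, so $A_X$ is faithful by \eqref{eq:tree} and Lemma~\ref{lem:task}. By step (2) and Lemma~\ref{lem:diagonal}, $A_X$ is not effectively densely computable.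

Let $X\ne Y$, and let $k$ be a stage with $X\upharpoonright(k+1)\neq Y\upharpoonright(k+1)$. Follow the tuples $(\alpha_{X\upharpoonright(k'+1)},\alpha_{Y\upharpoonright(k'+1)},\ell,g)$ through all moments after the split at stage $k$, where $k'\ge k$ is the current stage. A split does not change this tuple. A step of type (2) for a string $\sigma$ adds an element to at most one of the two sets, because $\sigma$ has length at least $k+1$ and so is not an initial segment of both $X$ and $Y$; it is therefore a move \emph{add}, a move \emph{wait}, or no change. Steps (3)--(5) are moves \emph{wait} and \emph{tighten}, or no change. By step (5) and Lemma~\ref{lem:obey}, the pair $(A_X,A_Y)$ obeys all these states. Each tuple $(e_0,p_0,e_1,p_1)$ is treated in step (4) for the pair $X\upharpoonright(k'+1)$, $Y\upharpoonright(k'+1)$ at all large $k'$. So Proposition~\ref{prop:criterion} applies to $A_X,A_Y$ and gives the property stated in the theorem.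

For the complexity, we carry along an index for the current $g$ as a $0'$-computable function, starting with one for the identity. The question in step (2) is $\Sigma^0_1$, and $g(x)$ is computed from $0'$. In step (3), the proof of Lemma~\ref{lem:task} asks the decidable question whether $r\in\mathcal S_\alpha$ and the $\Sigma^0_1$ question whether $r'$ has a heavy extension. Step (4) is handled by Lemma~\ref{lem:effective}. So $0'''$ computes the final value of $\alpha_\sigma$ from $\sigma$, and the value $\ell_k$ of $\ell$ at the end of stage $k$ from $k$. To decide whether $n\in A_X$, find $k$ with $\ell_k>n$ and use \eqref{eq:tree}. Thus $A_X\le_TX\oplus0'''$.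

It remains to derive the consequences. If $X\neq Y$ and $C$ is reducible to both $A_X$ and $A_Y$, uniformly or nonuniformly, then $f_E$ computes a description of $C$ for every sparse $E\supseteq A_X$ and every sparse $E\supseteq A_Y$, so $C$ is effectively densely computable. Hence the degrees of $A_X$ and $A_Y$ form a minimal pair in both structures. The two degrees of a minimal pair are distinct, since a common degree would lie below both and so be least. So the sets $A_X$ represent $2^{\aleph_0}$ distinct degrees in each structure. Finally, if $X\neq Y$ are computable, then $A_X$ and $A_Y$ are computable in $0'''$ and have the property in Theorem~\ref{thm:pair}.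
\end{proof}

\begin{thebibliography}{1}

\bibitem{Hirschfeldt}
Denis R. Hirschfeldt, \emph{A minimal pair in the generic degrees}, arXiv:1910.05825 (2019).

\end{thebibliography}
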